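# Stationary distributions of the meteor process on $\mathbb{Z}^d$

## 1. Mean-one stationary distributions are mixtures of rescaled copies of $Q_\infty$

**Theorem 1.** Let $d\ge1$. Every stationary distribution $\nu$ of the meteor process on $\mathbb{Z}^d$ with $E M_0^x=1$ for all $x$ equals $\int Q^{(c)}_\infty\,\mu(dc)$ for a probability measure $\mu$ on $[0,\infty)$ with $\int c\,\mu(dc)=1$.

Let us unpack the words one at a time.

**Definition (meteor process).** Each vertex $x\in\mathbb{Z}^d$ holds a mass $M^x_t\ge0$ at time $t$, and $\mathcal M_t=(M_t^x)_{x\in\mathbb{Z}^d}$; we also write $M_t$ for the whole configuration. Meteors hit the vertices at the times of i.i.d. Poisson processes $N^x$ of rate $1$, one for each vertex. When $x$ is hit at time $t$, the mass $M^x_{t-}$ is divided equally among the $2d$ neighbors of $x$ and added to their masses; nothing is left at $x$ just after the hit. The initial configuration is independent of the meteors after time $0$.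

For example, take $d=1$ and masses $4,2,0$ at the vertices $-1,0,1$. A hit at $0$ turns them into $5,0,1$. A later hit at $-1$ makes the mass at $-1$ zero and adds $5/2$ to the masses at $-2$ and at $0$.

**Definition (stationary distribution).** A probability measure on $[0,\infty)^{\mathbb{Z}^d}$ is a stationary distribution if the meteor process started from it is a stationary process.

We take the following facts as known.

* On the discrete torus $\mathcal C_n^d$ with $k=n^d$ vertices there is a unique stationary distribution $Q_k$ with total mass $k$. The limit $Q_\infty$ of the $Q_k$ as $n\to\infty$ is a stationary distribution on $\mathbb{Z}^d$.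
* Under $Q_\infty$ we have $E M_0^x=1$ and $\mathrm{Var}\,M_0^x=1$ for all $x$; $\mathrm{Cov}(M_0^x,M_0^y)=-\frac1{2d}$ for neighbors $x,y$; and $\mathrm{Cov}(M_0^x,M_0^y)=0$ for distinct non-adjacent $x,y$.
* For $c\in(0,\infty)$ let $Q_\infty^{(c)}$ be the law of $c\,\mathcal M_0$ when $\mathcal M_0\sim Q_\infty$, and let $Q_\infty^{(0)}$ be the point mass at the zero configuration. These are stationary. A mixture $\int Q^{(c)}_\infty\mu(dc)$, with $\mu$ a probability measure on $[0,\infty)$, is stationary too; if $\int c\,\mu(dc)=1$, it has mean mass $1$ at every vertex.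
* For any stationary distribution with $EM_0^x<\infty$ for all $x$, the function $x\mapsto EM_0^x$ is finite, non-negative and harmonic on $\mathbb{Z}^d$, hence constant.

To sample from a mixture, draw a random density $Z\sim\mu$, draw $W_0\sim Q_\infty$ independently, and output $ZW_0$. The problem, posed in Krzysztof Burdzy, "Meteor process on ${\mathbb Z}^d$", arXiv:1312.6865 (2013), is to determine for each $d$ whether there is a stationary distribution with average mass $1$ that does not arise in this way. Theorem 1 says: for no $d$. It assumes nothing about $\nu$ beyond stationarity and the mean: no translation invariance and no second moment.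

Two companion statements, Theorem 2 (a criterion without any moment assumption, and uniqueness of $\mu$) and Theorem 3 (convergence from general initial states), are stated and proved in Sections 9 and 10. Theorem 1 does not depend on them.

## 2. Two vertices, and second moments on the line

**Two vertices.** Replace $\mathbb{Z}^d$ by two vertices joined by one edge: a hit at one vertex moves all its mass to the other. After the first hit all the mass sits at one vertex, and from then on it sits at the vertex that was *not* hit last. Run a stationary version from time $-n$ with $n$ large, and look at time $0$. Let $Z$ be half the total mass, and let $W_0$ be $2$ at the vertex not hit last before time $0$ and $0$ at the other. Then $M_0=ZW_0$ as soon as there is a hit in $(-n,0]$. The variable $Z$ never changes and is known at time $-n$, so it is independent of the later meteors, while $W_0$ is read off the meteors. Hence the stationary law is a mixture, and $E(W_0^x)^2=\frac12\cdot4=2$ at each vertex $x$.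

On $\mathbb{Z}^d$ we shall prove the same formula, $M_0=ZW_0$ with $W_0$ a function of the meteors and $Z$ a function of the remote past. There is no total mass to serve as $Z$, and no finite time after which $W_0$ is known exactly.

**The line.** Let $d=1$ and suppose, for this calculation only, that $\nu$ is translation invariant with finite second moments. Put $r_j=E M_0^0M_0^j$. By stationarity the expected rate of change of $M^0M^j$ is $0$ (differentiation is legitimate because all rates are bounded; see Section 4). For $j=0$, a hit at $0$ contributes $-r_0$, and a hit at $\pm1$ replaces $M^0$ by $M^0+\frac12M^{\pm1}$, which contributes $r_1+\frac14r_0$ each. So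
$$0=-r_0+2\left(r_1+\tfrac14r_0\right),\qquad\text{i.e. } r_0=4r_1 .$$
For $j=1$, hits at $0$ or at $1$ make the product $0$, and hits at $-1$ or $2$ contribute $\frac12r_2$ each: $2r_1=r_2$. For $j=2$, a hit at $1$ changes $M^0M^2$ into $(M^0+\frac12M^1)(M^2+\frac12M^1)$, so
$$2r_2=\tfrac12r_3+\tfrac12r_3+r_1+\tfrac14r_0=r_3+2r_1=r_3+r_2,\qquad\text{i.e. }r_3=r_2 .$$
For $j\ge3$, $2r_j=r_{j-1}+r_{j+1}$, so $r_j=r_2$ for all $j\ge2$. Thus $(r_0,r_1,r_2,r_3,\dots)=\alpha\,(2,\frac12,1,1,\dots)$ for some $\alpha\ge0$. The second moments are determined up to *one* factor, and for $\alpha=1$ they are exactly those of $Q_\infty$ (variance $1$, covariance $-\frac12$ for neighbors, $0$ otherwise). For the mixture $ZW_0$ we find $\alpha=EZ^2$.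

## 3. Random transport matrices

The purpose of this section is to write the evolution as multiplication by a random matrix depending only on the meteors.

Choose $\delta>0$ with $1-e^{-\delta}$ below the critical probability of site percolation on $\mathbb{Z}^d$. For each $j\in\mathbb{Z}$ the vertices hit during $(j\delta,(j+1)\delta]$ form a site percolation of density $1-e^{-\delta}$. So almost surely, for all $j$, these vertices form finite clusters; moreover each vertex is hit finitely often in bounded time and no two hits are simultaneous. Only hit vertices emit mass. Hence for $[s,t]\subset[j\delta,(j+1)\delta]$ the mass at $x$ at time $t$ is computed in finitely many operations from the time-$s$ masses at $x$ and on the finitely many finite clusters that contain $x$ or are adjacent to $x$. Mass starting at $y$ stays within the cluster of $y$ and its boundary (or at $y$, if $y$ is not hit), and it is conserved. Concatenating finitely many such intervals we obtain, for $s\le t$, random numbers $A_{s,t}(y,x)\ge0$, functions of $N|_{(s,t]}$,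 with
$$M_t^x=\sum_yA_{s,t}(y,x)M_s^y,\qquad\text{written } M_t=A_{s,t}M_s, \tag{1}$$
for every configuration $M_s$. Almost surely, for each $x$ only finitely many terms are non-zero, $\sum_xA_{s,t}(y,x)=1$ for each $y$, and $A_{s,u}m=A_{t,u}A_{s,t}m$ for $s\le t\le u$.

For example, let $d=1$ and suppose that in $(s,t]$ the vertex $0$ is hit once, then $1$ is hit once, and no other vertex near them is hit. Then $A_{s,t}(0,-1)=\frac12$, $A_{s,t}(0,0)=A_{s,t}(0,2)=\frac14$ and $A_{s,t}(1,0)=A_{s,t}(1,2)=\frac12$. So $M_t^0=\frac14M_s^0+\frac12M_s^1$.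

The matrix has a probabilistic meaning: $A_{s,t}(y,x)$ is the conditional probability, given $N$, that a walker who starts at $y$ at time $s$, and jumps to a uniform neighbor whenever its location is hit, is at $x$ at time $t$.

**Notation.** $Lf(x)=\frac1{2d}\sum_{z\sim x}f(z)-f(x)$ is the generator of rate-1 simple random walk, $P_t=e^{tL}$ its semigroup, $p_t(x-y)$ its kernel, $S=\mathbb{Z}^d\times\mathbb{Z}^d$. The letter $C$ denotes constants that depend only on $d$ and may change from line to line. We use the Fourier formula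
$$p_t(z)=\int_{[-\pi,\pi]^d}e^{-ik\cdot z}e^{-t\psi(k)}\frac{dk}{(2\pi)^d},\qquad\psi(k)=1-\frac1d\sum_j\cos k_j ,$$
and $1-\cos u\ge2u^2/\pi^2$ on $[-\pi,\pi]$, so that $\psi(k)\ge\frac2{\pi^2d}|k|^2$ and $\sup_zp_t(z)\le C(1+t)^{-d/2}\to0$.

## 4. Two walkers in the same meteors

Second moments of $M$ involve products $A_{s,t}(y,x)A_{s,t}(y',x')$. By the probabilistic meaning of $A$, this product is the conditional probability, given $N$, that two walkers using the same meteors but independent choices of neighbors go from $y$ to $x$ and from $y'$ to $x'$. Averaged over $N$, the pair $(X,Y)$ is a Markov chain on $S$: if $X\ne Y$, each jumps at rate $1$, independently; if $X=Y$, both jump together at rate $1$, to independent uniform neighbors. Let $\mathcal G$ be its generator and $q_t(s,s')$ its transition function. Each coordinate alone is a rate-1 simple random walk. Therefore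
$$EA_{s,t}(y,x)=p_{t-s}(x-y),\qquad E\,A_{s,t}(y,x)A_{s,t}(y',x')=q_{t-s}\big((y,y'),(x,x')\big).\tag{2}$$

**Step 1: an invariant measure.** The aim is to find the analogue of $(2,\frac12,1,1,\dots)$ in every dimension. Put $a(x,x')=a(x-x')$ with
$$a(0)=2,\qquad a(z)=1-\tfrac1{2d}\ \text{ if }|z|_1=1,\qquad a(z)=1\ \text{ otherwise}.$$
So $\frac12\le a\le2$, and $a(x,x')=E_{Q_\infty}M_0^xM_0^{x'}$ by the known facts. We claim $\sum_{s'}a(s')q_t(s',s)=a(s)$.

The pair chain is invariant under diagonal shifts, so $X-Y$ is a Markov chain. Write $\mathcal G(s,s')$ for the matrix of rates. Grouping by $z=y-y'$ and using the shifts,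
$$\sum_{y,y'}a(y-y')\,\mathcal G\big((y,y'),(x,x')\big)=\sum_za(z)\sum_w\mathcal G\big((z,0),(x-w,x'-w)\big),$$
and the inner sum is the rate of the difference chain from $z$ to $x-x'$. So $a$ satisfies the balance equations of the pair chain iff it satisfies those of the difference chain. From $z\ne0$ the difference jumps to each neighbor at rate $\frac1{2d}+\frac1{2d}=\frac1d$. From $0$ it jumps at rate $1$ by $e-e'$ with $e,e'$ independent uniform unit steps, so it goes to $z$ at rate $\kappa(z)$, where
$$\kappa(0)=\tfrac1{2d},\quad\kappa(\pm2e_i)=\tfrac1{4d^2},\quad\kappa(\pm e_i\pm e_j)=\tfrac2{4d^2}\ (i\ne j),\quad\kappa=0\text{ otherwise}.$$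
We check outflow $=$ inflow, counting null jumps at $0$ on both sides.

* $z=0$: the outflow is $2\cdot1$. The inflow is $2d\cdot\frac1d(1-\frac1{2d})+2\kappa(0)=2-\frac1d+\frac1d=2$.
* $z=\pm e_i$: the outflow is $2(1-\frac1{2d})=2-\frac1d$. Since $\kappa(\pm e_i)=0$, the inflow comes from the $2d-1$ non-zero neighbors, where $a=1$: $\frac{2d-1}d=2-\frac1d$.
* $z=\pm2e_i$: the outflow is $2$. One neighbor has $a=1-\frac1{2d}$, the others $a=1$: the inflow is $\frac1d(2d-\frac1{2d})+2\cdot\frac1{4d^2}=2$.
* $z=\pm e_i\pm e_j$: the outflow is $2$. Two neighbors have $a=1-\frac1{2d}$: the inflow is $\frac1d(2d-\frac2{2d})+2\cdot\frac2{4d^2}=2$.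
* $|z|_1\ge3$: all neighbors have $a=1$ and $\kappa(z)=0$, so the equation reads $2=2$.

So $\sum_{s'}a(s')\mathcal G(s',s)=0$. The total rate out of a state is at most $2$, and the total rate into a state is at most $2+\frac1{2d}$. Thus $V\mapsto\sum_{s'}V(s')\mathcal G(s',\cdot)$ is a bounded operator on $\ell^\infty(S)$, and $V\mapsto\sum_{s'}V(s')q_t(s',\cdot)$ is its exponential series. Since $a$ is bounded and annihilated by the operator, the claim follows. (This also justifies the differentiation in Section 2: there the function $r$ is fixed by $q_t$ for all $t$.)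

**Step 2: time reversal.** The aim is to turn the evolution of second moments, which sums over the *starting* point, into a Markov semigroup. Let
$$\hat Q_t(s,s')=\frac{a(s')\,q_t(s',s)}{a(s)} .$$
By Step 1 this is a Markov semigroup. Its generator $\hat{\mathcal G}$ is bounded and has the same exit rates as $\mathcal G$, hence at most $2$. Directly from the definition,
$$V_t(s)=\sum_{s'}q_t(s',s)V_0(s')\quad\Longrightarrow\quad\frac{V_t}a=\hat Q_t\Big(\frac{V_0}a\Big).\tag{3}$$

**Step 3: second moments started from constant mass.** The aim is to control $b_t(s):=\sum_{s'}q_t(s',s)$, which by (2) is $E[(A_{0,t}1)(x)(A_{0,t}1)(x')]$ for $s=(x,x')$. Since $1\le2a$,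
$$b_t(s)\le2a(s)\le4.\tag{4}$$
Next we show
$$b_t\to a\quad\text{pointwise as }t\to\infty.\tag{5}$$
The forward difference chain is irreducible: it makes nearest-neighbor moves off $0$, it enters $0$ from $\pm e_i$, and from $0$ it can go to $\pm2e_i$. For $d\ge2$ the set $\mathbb{Z}^d\setminus\{0\}$ is connected, and for $d=1$ the two half-lines communicate through $0$. The difference of the reversed chain $\hat Q$ is the reversal of the difference chain with respect to $a$, so it is irreducible as well, and $a$ is invariant for it. An irreducible positive recurrent chain has, up to multiples, only one invariant measure, and that measure is finite. As $\sum_za(z)=\infty$, the reversed difference chain is not positive recurrent, so its transition probabilities tend to $0$ (the convergence theorem for irreducible chains). By (3) with $V_0=1$, $b_t/a=\hat Q_t(1/a)$. The function $1/a-1$ vanishes unless $|x-x'|_1\le1$, which allows only finitely many values of the difference. So $\hat Q_t(1/a-1)\to0$, which is (5).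

## 5. The limits of an unconditional second-moment comparison

The natural plan is now the following. Let $\nu$ be stationary with mean $1$. Its second moments $E M_0^xM_0^{x'}$ are fixed by the evolution in (3). If they are bounded, one hopes that a Liouville theorem for $\hat Q$ makes them equal to $\alpha\,a(x,x')$, as on the line. Then run a process $W$ with law $Q_\infty$ in the same meteors, and show $E(M_0^x-W_0^x)^2=0$. This stops at two exact points.

First, the conclusion is false for true mixtures. If $M_0=ZW_0$ with $Z$ independent of $W_0\sim Q_\infty$ and $EZ=1$, then $E(M_0^x-W_0^x)^2=2\,\mathrm{Var}\,Z$. The comparison must be with $ZW$, and $Z$ must first be extracted from an unknown $\nu$.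

Second, there may be no second moment. Let $\mu$ have density $\frac12c^{-3}$ on $[\frac12,\infty)$. Then $\int\mu(dc)=1$ and $\int c\,\mu(dc)=1$, but $\int c^2\mu(dc)=\infty$; the corresponding mixture satisfies the hypotheses of Theorem 1 and $E(M_0^x)^2=2\int c^2\mu(dc)=\infty$ for every $x$. Truncating $M_0$ at level $K$ does not obviously help: it costs $E(M_0^y-K)^+$ at vertex $y$, and without translation invariance we do not know that this is small uniformly in $y$.

Both difficulties disappear after *conditioning on the remote past* $\mathcal F_{-\infty}$. In the example, $Z$ is a remote-past quantity and the conditional second moment is $2Z^2<\infty$. For an unknown $\nu$ we must prove that the conditional second moment is finite, using only first moments. By (2), a configuration $M_{-n}$ at time $-n$ produces at time $0$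
$$E[(M_0^x)^2\,|\,M_{-n}]=\sum_{y,y'}M_{-n}^yM_{-n}^{y'}\,q_n\big((y,y'),(x,x)\big).$$
If the meeting probability $q_n((y,y'),(x,x))$ were of the order $n^{-d}$, as for independent walkers, and localized to $|y|,|y'|$ of order $\sqrt n$, the right side would be at most $C$ times the *square of a spatial average* of $M_{-n}$, and the average has bounded expectation. The trivial bound $q_n((y,y'),(x,x))\le p_n(x-y)\le Cn^{-d/2}$ is too weak by a factor $n^{d/2}$. Section 6 proves the correct bound.

## 6. The meeting probability of two walkers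

**Step 1: a perturbation formula.** We compare the pair chain with two independent walks, whose generator is $\mathcal G_0=L\otimes I+I\otimes L$. The difference $(\mathcal G-\mathcal G_0)f$ vanishes off the diagonal, and at $(x,x)$ it equals
$$\sum_{e,e'}\tfrac1{4d^2}f(x+e,x+e')-\tfrac1{2d}\sum_ef(x+e,x)-\tfrac1{2d}\sum_ef(x,x+e)+f(x,x)=(L\otimes Lf)(x,x);$$
the last term is $-1+2=1$ times $f(x,x)$. All operators are bounded on $\ell^\infty(S)$. Integrating $\frac d{ds}\big(e^{s\mathcal G}e^{(t-s)\mathcal G_0}\big)=e^{s\mathcal G}(\mathcal G-\mathcal G_0)e^{(t-s)\mathcal G_0}$ over $s\in[0,t]$ gives $e^{t\mathcal G}=e^{t\mathcal G_0}+\int_0^te^{s\mathcal G}(\mathcal G-\mathcal G_0)e^{(t-s)\mathcal G_0}ds$. Apply this to the indicator of $(x,x')$, for which $e^{r\mathcal G_0}1_{(x,x')}(u,u')=p_r(x-u)p_r(x'-u')$: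
$$q_t\big((y,y'),(x,x')\big)=p_t(x-y)p_t(x'-y')+\int_0^t\sum_zq_s\big((y,y'),(z,z)\big)\,Lp_{t-s}(x-z)\,Lp_{t-s}(x'-z)\,ds.\tag{6}$$
For $x=x'$ this is a closed renewal-type equation on the diagonal, with kernel $(Lp_r)^2$. The whole point is that this kernel has total mass $\frac12<1$ in every dimension.

**Lemma A.** There are $C,T_0$, depending on $d$, such that for $T\ge T_0$, $0<\varepsilon\le T^{-1/2}$ and all $x,y,y'$,
$$q_T\big((y,y'),(x,x)\big)\le C\,T^{-d}e^{-\varepsilon|x-y|_1-\varepsilon|x-y'|_1}.$$

**Step 2: exponential tilting.** The aim is to build the exponential factors into equation (6). Let $T\ge4$, so $2\varepsilon\le1$. Fix $y,y'$ and $\theta,\theta'\in\{\pm\varepsilon\}^d$. Put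
$$D_t(x)=q_t((y,y'),(x,x)),\quad\tilde D_t(x)=e^{\theta\cdot(x-y)+\theta'\cdot(x-y')}D_t(x),\quad p_t^\theta(z)=e^{\theta\cdot z}p_t(z),$$
$\eta=\frac12(\theta+\theta')$ and $k_r(z)=\big(e^{\eta\cdot z}Lp_r(z)\big)^2$. Since $\theta\cdot(x-y)+\theta'\cdot(x-y')=\theta\cdot(z-y)+\theta'\cdot(z-y')+2\eta\cdot(x-z)$, equation (6) becomes
$$\tilde D_t(x)=p_t^\theta(x-y)\,p_t^{\theta'}(x-y')+\int_0^t\sum_z\tilde D_s(z)\,k_{t-s}(x-z)\,ds.\tag{7}$$
Note that $|\eta_j|\le\varepsilon$ for all $j$.

**Step 3: pointwise bounds.** We bound $p_t^\theta$ and $k_r$ for times up to $T$. For any $\eta$ with $|\eta_j|\le\varepsilon$ let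
$$\psi_\eta(k)=1-\tfrac1d\sum_j\cosh(\eta_j+ik_j)=1-\tfrac1d\sum_j\big(\cosh\eta_j\cos k_j+i\sinh\eta_j\sin k_j\big).$$
The Fourier series of $e^{\eta\cdot z}p_t(z)$ is $e^{-t\psi_\eta}$, and that of $e^{\eta\cdot z}Lp_t(z)=\partial_t(e^{\eta\cdot z}p_t(z))$ is $-\psi_\eta e^{-t\psi_\eta}$. For $|u|\le1$ we have $\cosh u-1\le u^2$ and $|\sinh u|\le2|u|$. Hence
$$|\mathrm{Re}\,\psi_\eta-\psi|\le\max_j(\cosh\eta_j-1)\le\varepsilon^2\le\tfrac1T .$$
Since $\sin^2u\le2(1-\cos u)$, Cauchy–Schwarz gives $\frac1d\sum_j|\sin k_j|\le(2\psi)^{1/2}$, so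
$$|\mathrm{Im}\,\psi_\eta|\le\tfrac{2\varepsilon}d\sum_j|\sin k_j|\le2\varepsilon(2\psi)^{1/2}\le\psi+2\varepsilon^2\le\psi+\tfrac2T .$$
Together, $|\psi_\eta|\le3(\psi+\frac1T)$, and $e^{-r\,\mathrm{Re}\,\psi_\eta}\le e\cdot e^{-r\psi}$ for $r\le T$. By Fourier inversion, for $0<t,r\le T$,
$$p_t^\theta(z)\le e\int e^{-t\psi}\tfrac{dk}{(2\pi)^d}\le C(1+t)^{-d/2},\qquad k_r(z)\le\Big(3e\int\big(\psi+\tfrac1T\big)e^{-r\psi}\tfrac{dk}{(2\pi)^d}\Big)^2\le C(1+r)^{-d-2}.$$
In the second bound, for $r\ge1$ use $\frac1T\le\frac1r$, $\psi e^{-r\psi}\le\frac1re^{-r\psi/2}$ and $\int e^{-r\psi/2}dk\le Cr^{-d/2}$; for $r<1$ use $\psi+\frac1T\le3$.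

**Step 4: the kernel has mass at most $\frac34$.** Let $\mathcal K=\int_0^T\sum_zk_r(z)\,dr$. By Parseval,
$$\mathcal K=\int\frac{dk}{(2\pi)^d}\,|\psi_\eta|^2\int_0^Te^{-2r\,\mathrm{Re}\,\psi_\eta}dr .$$
The integrand in $k$ is at most $9(\psi+\frac1T)^2e^2\min(T,\frac1{2\psi})$. If $\psi\ge\frac1T$, this is at most $36\psi^2e^2\cdot\frac1{2\psi}=18e^2\psi\le36e^2$, as $\psi\le2$. If $\psi<\frac1T$, it is at most $\frac{36}{T^2}e^2T\le36e^2$. So the integrand is bounded by a constant. Now fix $k$ with $\psi(k)>0$. For $T>1/\psi(k)$ we have $\mathrm{Re}\,\psi_\eta>0$, and the integrand is at most $|\psi_\eta|^2/(2\,\mathrm{Re}\,\psi_\eta)$. Since $|\psi_\eta-\psi|\le\frac1T+2\varepsilon(2\psi)^{1/2}\to0$, this tends to $\psi/2$ as $T\to\infty$, uniformly in the admissible $\eta$ (those with $|\eta_j|\le\varepsilon\le T^{-1/2}$). By dominated convergence along arbitrary sequences of pairs $(T,\eta)$ with $T\to\infty$,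
$$\limsup_{T\to\infty}\sup_\eta\mathcal K\le\int\frac\psi2\,\frac{dk}{(2\pi)^d}=\frac12,$$
because each $\cos k_j$ integrates to $0$. Hence there is $T_0\ge4$ with $\mathcal K\le\frac34$ for all $T\ge T_0$ and all admissible $\eta$.

**Step 5: closing the equation.** We first need a bound on the total tilted mass $\Sigma_t=\sum_x\tilde D_t(x)$. By Cauchy–Schwarz, and since each coordinate is a simple random walk, for $t\le T$
$$\Sigma_t\le E\big[e^{\theta\cdot(X_t-y)}e^{\theta'\cdot(Y_t-y')}\big]\le\big(Ee^{2\theta\cdot(X_t-y)}\big)^{1/2}\big(Ee^{2\theta'\cdot(Y_t-y')}\big)^{1/2}=e^{t(\cosh2\varepsilon-1)}\le e^{4t\varepsilon^2}\le e^4 .$$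
So $\bar D_t:=\sup_x\tilde D_t(x)\le\Sigma_t\le e^4$, and $\mathcal N:=\sup_{0<t\le T}(1+t)^d\bar D_t$ is finite. We bound $\mathcal N$ independently of $T$. Let $\lambda\in(0,1)$ and split the integral in (7) at $r=t-s=\lambda t$. For $r\le\lambda t$ we have $\tilde D_s\le\mathcal N(1+s)^{-d}\le\mathcal N(1+(1-\lambda)t)^{-d}$, and the kernel has mass at most $\mathcal K$. For $r>\lambda t$ we use $\sum_z\tilde D_s(z)k_r(x-z)\le\Sigma_s\sup_zk_r(z)\le C(1+r)^{-d-2}$. Thus, with $1+(1-\lambda)t\ge(1-\lambda)(1+t)$,
$$\bar D_t\le C(1+t)^{-d}+\mathcal K\,\mathcal N(1+(1-\lambda)t)^{-d}+\int_{\lambda t}^tC(1+r)^{-d-2}dr\le C_\lambda(1+t)^{-d}+\tfrac34(1-\lambda)^{-d}\mathcal N(1+t)^{-d}.$$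
Choose $\lambda$ with $\frac34(1-\lambda)^{-d}=\frac78$. Then $\mathcal N\le C_\lambda+\frac78\mathcal N$, so $\mathcal N\le8C_\lambda$, which depends only on $d$. In particular $\tilde D_T(x)\le CT^{-d}$ for all $x$ and all sign choices. For given $x$ take $\theta_j=\varepsilon\,\mathrm{sgn}(x_j-y_j)$ and $\theta'_j=\varepsilon\,\mathrm{sgn}(x_j-y_j')$, with either sign where the argument is $0$; then the tilting factor is $e^{\varepsilon|x-y|_1+\varepsilon|x-y'|_1}$. This proves Lemma A.

## 7. A Liouville theorem for the reversed pair chain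

**Lemma B.** Let $(g_k)_{k\in\mathbb{Z}}$ be uniformly bounded functions on $S$ with $g_k=\hat Q_1g_{k-1}$ for all $k$. Then all $g_k$ equal one constant. The same holds on $\mathbb{Z}^d$ with $P_1$ in place of $\hat Q_1$.

**Step 1: $g_k$ does not depend on $k$.** The exit rates of $\hat{\mathcal G}$ are at most $2$, so $\hat{\mathcal G}=2(\Pi-I)$ with $\Pi$ stochastic and $\hat Q_t=\sum_n\mathrm{Poi}_{2t}(n)\Pi^n$, where $\mathrm{Poi}_r(n)=e^{-r}r^n/n!$. Since $\partial_r\mathrm{Poi}_r(n)=\mathrm{Poi}_r(n)(\frac nr-1)$, and $\sum_n\mathrm{Poi}_r(n)|\frac nr-1|\le r^{-1/2}$ by Cauchy–Schwarz and the variance of the Poisson law,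
$$\|\hat Q_{t+h}g-\hat Q_tg\|_\infty\le\|g\|_\infty\int_{2t}^{2t+2h}r^{-1/2}dr\le\|g\|_\infty\frac{2h}{\sqrt{2t}} .$$
So $g_{k+1}-g_k=(\hat Q_{n+1}-\hat Q_n)g_{k-n}\to0$ as $n\to\infty$, because the $g_{k-n}$ are uniformly bounded. Thus $g_k=g$ for all $k$, and $g=\hat Q_1g$. Moreover $\hat Q_hg-g=(\hat Q_{n+h}-\hat Q_n)g\to0$ as $n\to\infty$, so $\hat Q_hg=g$ for all $h\ge0$ and $\hat{\mathcal G}g=0$. For $P_t$ the same argument shows that $g$ is bounded and harmonic on $\mathbb{Z}^d$, hence constant by the classical Liouville theorem. It remains to treat $\hat{\mathcal G}g=0$ on $S$.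

**Step 2: $g$ depends only on the difference.** Let $\vartheta$ be the shift by $(e,e)$, $e=\pm e_j$. It preserves $a$ and commutes with $\hat Q_1$. First, there is $\delta>0$ with $\hat Q_1(s,\vartheta s)=q_1(\vartheta s,s)\ge\delta$ for all $s=(x,x')$. If $x=x'$, one joint jump by $(-e,-e)$ does it, at rate $\frac1{4d^2}$. If $x\ne x'$, let the two particles jump by $-e$ one after the other. The intermediate state is $(x,x'+e)$ or $(x+e,x')$, depending on the order. Both cannot lie on the diagonal, since $x=x'+e$ and $x'=x+e$ would give $2e=0$. Use an order that avoids the diagonal; both jumps then have rate $\frac1{2d}$. As exit rates are at most $2$, the probability of making exactly these jumps in unit time is bounded below uniformly in $s$.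

Let $h=g\circ\vartheta-g$. Then $h=\hat Q_1h$. Suppose $m:=\sup h>0$ and take $s_n$ with $h(s_n)\to m$. From
$$h(s_n)=\sum_{s'}\hat Q_1(s_n,s')h(s')\le\delta h(\vartheta s_n)+(1-\delta)m$$
we get $h(\vartheta s_n)\to m$, and inductively $h(\vartheta^is_n)\to m$ for each $i$. Hence $g(\vartheta^Js_n)-g(s_n)=\sum_{i<J}h(\vartheta^is_n)\to Jm$ for every $J$, which contradicts boundedness of $g$. So $g\circ\vartheta\le g$. The same with $-e$ gives $g\circ\vartheta=g$. Therefore $g(x,x')=G(x-x')$ with $G$ bounded and harmonic for the reversed difference chain.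

**Step 3: $G$ is constant.** We use that this chain is irreducible (Section 4) and is simple random walk away from the origin. At $z$ with $|z|_1\ge3$ we have $a=1$ at $z$ and at its neighbors, and $\kappa(z)=0$; so the reversed chain jumps to each neighbor at rate $\frac1d$ and nowhere else. Let $\Delta=\{|z|_1\le2\}$, a finite set.

Let $d\le2$. Simple random walk is recurrent, so the chain hits $\Delta$ almost surely from anywhere, and by optional stopping for the bounded martingale $G(\cdot)$ along the chain, $G\le\max_\Delta G$. Thus $G$ attains its maximum. At a maximum point, harmonicity forces $G$ to take the same value at all points the chain can jump to; by irreducibility $G$ is constant.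

Let $d\ge3$. The function $\varphi=LG$ is supported in $\Delta$. Let $\mathsf G=\int_0^\infty P_t\,dt$ be the Green operator. It is finite, and $\mathsf G\varphi\to0$ at infinity, because $p_t(z)\to0$ as $|z|\to\infty$ for each $t$ and $p_t(z)\le C(1+t)^{-d/2}$, which is integrable for $d\ge3$. Also $L\mathsf G\varphi=\lim_{t\to\infty}(P_t\varphi-\varphi)=-\varphi$. So $G+\mathsf G\varphi$ is bounded and harmonic on $\mathbb{Z}^d$, hence a constant $\ell$, and $G\to\ell$ at infinity. If $\sup G>\ell$, then $\sup G$ is attained, and $G$ is constant as in the previous paragraph, with value $\sup G>\ell$; this contradicts $G\to\ell$. Likewise for the infimum. So $G\equiv\ell$. This proves Lemma B.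

## 8. Conditioning on the remote past: proof of Theorem 1

Let $\nu$ be a stationary distribution.

**Step 0: a two-sided process.** We need a version that has been running forever. For $n\in\mathbb{N}$ consider the law of $\big((M_k)_{k\ge-n},N|_{(-n,\infty)}\big)$, with $k$ integer, $M_{-n}\sim\nu$ independent of $N|_{(-n,\infty)}$ and $M_k=A_{-n,k}M_{-n}$. These laws are consistent: under the law with index $n+1$, stationarity says that $M_{-n}$ has law $\nu$; it is a function of $M_{-n-1}$ and $N|_{(-n-1,-n]}$, so it is independent of $N|_{(-n,\infty)}$; and $M_k=A_{-n,k}M_{-n}$ by composition. The variables $M_k$ and $N|_{(k-1,k]}$ take values in Polish spaces, so by Kolmogorov's extension theorem there are $(M_k)_{k\in\mathbb{Z}}$ and two-sided Poisson processes $N$ with $M_k\sim\nu$ for all $k$ and $M_k=A_{j,k}M_j$ for $j<k$. Put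
$$\mathcal F_k=\sigma\big(M_j,\,N|_{(j-1,j]}:\ j\le k\big),\qquad\mathcal F_{-\infty}=\bigcap_k\mathcal F_k .$$
For each $n$, $(M_j)_{-n\le j\le k}$ and $N|_{(-n,k]}$ are functions of $(M_{-n},N|_{(-n,k]})$, so they are independent of $N|_{(k,\infty)}$. Letting $n\to\infty$, $\mathcal F_k$ is independent of $N|_{(k,\infty)}$. In particular $A_{k,l}$ is independent of $\mathcal F_k$ for $k<l$.

For a configuration $m$ let
$$B_n(m)=n^{-d/2}\sum_ye^{-|y|_1/\sqrt{2n}}\,m(y)\in[0,\infty],$$
a spatial average on scale $\sqrt n$. Put $B_n=B_n(M_{-n})$ and $\beta=\liminf_nB_n$. Since $B_n$ is $\mathcal F_{-n}$-measurable and a $\liminf$ ignores any initial segment, $\beta$ is $\mathcal F_{-\infty}$-measurable. The only hypothesis used from here on is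
$$\beta<\infty\quad\text{a.s.}\tag{8}$$
If $EM_0^x=1$ for all $x$, it holds: $\sum_{j\in\mathbb{Z}}e^{-|j|/\sqrt{2n}}\le1+2\sqrt{2n}$, so $EB_n\le n^{-d/2}(1+2\sqrt{2n})^d\le4^d$, and $E\beta\le4^d$ by Fatou.

Conventions: conditional expectations of non-negative variables take values in $[0,\infty]$, and sums are exchanged with them by conditional monotone convergence. All identities below hold almost surely, simultaneously for the countably many $k,x,x'$. We use Lévy's downward theorem: for integrable $Y$, $E[Y|\mathcal F_{-n}]\to E[Y|\mathcal F_{-\infty}]$ almost surely, and in $L^2$ if $Y\in L^2$.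

**Step 1: conditional second moments are finite.** Fix $k$ and $x$. For $n$ large, $T=n+k$ lies in $[n/2,2n]$, $T\ge T_0$, and $\varepsilon_n=(2n)^{-1/2}\le T^{-1/2}$. Expand the square of $M_k^x=\sum_yA_{-n,k}(y,x)M_{-n}^y$. By (2), the independence of $A_{-n,k}$ from $\mathcal F_{-n}$, Lemma A, and $|x-y|_1\ge|y|_1-|x|_1$,
$$E[(M_k^x)^2|\mathcal F_{-n}]=\sum_{y,y'}M_{-n}^yM_{-n}^{y'}q_{n+k}\big((y,y'),(x,x)\big)\le C\,T^{-d}e^{2\varepsilon_n|x|_1}\Big(\sum_ye^{-\varepsilon_n|y|_1}M_{-n}^y\Big)^2\le Ce^{2\varepsilon_n|x|_1}B_n^2 .$$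
For $\Lambda>0$ the variable $(M_k^x\wedge\Lambda)^2$ is bounded, so by Lévy's theorem
$$E[(M_k^x\wedge\Lambda)^2|\mathcal F_{-\infty}]=\lim_nE[(M_k^x\wedge\Lambda)^2|\mathcal F_{-n}]\le\liminf_nCe^{2\varepsilon_n|x|_1}B_n^2=C\beta^2 .$$
Letting $\Lambda\to\infty$,
$$E[(M_k^x)^2|\mathcal F_{-\infty}]\le C\beta^2<\infty\quad\text{a.s., for all }k,x.\tag{9}$$
The constant does not depend on $k$ or $x$.

**Step 2: conditional moments are forced.** We apply Lemma B to the conditional moments. Let $f_k(x)=E[M_k^x|\mathcal F_{-\infty}]$ and $\Gamma_k(x,x')=E[M_k^xM_k^{x'}|\mathcal F_{-\infty}]$. By (9) and Cauchy–Schwarz, almost surely both are bounded uniformly in $k$ and in space. Conditioning first on $\mathcal F_{k-1}\supseteq\mathcal F_{-\infty}$ and using (2) for $A_{k-1,k}$, we get $f_k=P_1f_{k-1}$ and $\Gamma_k(s)=\sum_{s'}q_1(s',s)\Gamma_{k-1}(s')$; by (3) the latter says $\Gamma_k/a=\hat Q_1(\Gamma_{k-1}/a)$. Lemma B, applied for almost every realization, yields finite $\mathcal F_{-\infty}$-measurable $Z,\alpha\ge0$ with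
$$E[M_k^x|\mathcal F_{-\infty}]=Z,\qquad E[M_k^xM_k^{x'}|\mathcal F_{-\infty}]=\alpha\,a(x,x')\qquad\text{for all }k,x,x'.\tag{10}$$

**Step 3: a reference process built from the meteors alone.** We construct the $W$ of the two-vertex example. For $n>-k$ let $W_k^{(n)}=A_{-n,k}1$. Since $W_k^{(n+1)}=A_{-n,k}(A_{-n-1,-n}1)$, where $A_{-n-1,-n}1$ is independent of $N|_{(-n,k]}$ and has mean $1$ at each vertex, for fixed $k,x$ the sequence $W_k^{(n)}(x)$ is a martingale in $n$ with respect to $\sigma(N|_{(-n,k]})$. By (2) and (4), $E[W_k^{(n)}(x)W_k^{(n)}(x')]=b_{n+k}(x,x')\le4$, so it is bounded in $L^2$ and converges almost surely and in $L^2$ to some $W_k^x$. By (5),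
$$EW_k^x=1,\qquad E[W_k^xW_k^{x'}]=\lim_nb_{n+k}(x,x')=a(x,x').\tag{11}$$
As the sums over $A_{j,k}(\cdot,x)$ are finite, $W_k=A_{j,k}W_j$ a.s. for $j<k$. Also $W_k$ is $\mathcal F_k$-measurable up to null sets.

*The process $W=(W_k)_{k\in\mathbb{Z}}$ is independent of $\mathcal F_{-\infty}$.* Indeed $(W^{(n)}_k)_{k>-n}$ is a function of $N|_{(-n,\infty)}$, hence independent of $\mathcal F_{-n}\supseteq\mathcal F_{-\infty}$. For $F\in\mathcal F_{-\infty}$ and $\phi$ a bounded continuous function of finitely many coordinates, $E[1_F\phi(W^{(n)})]=P(F)E\phi(W^{(n)})$ for $n$ large; let $n\to\infty$.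

*Mixed moments.* By conditional Cauchy–Schwarz, (9) and $E[(W_k^{x'})^2|\mathcal F_{-\infty}]=2$, the functions $E[M_k^xW_k^{x'}|\mathcal F_{-\infty}]$ are almost surely uniformly bounded. Since $M_k=A_{k-1,k}M_{k-1}$ and $W_k=A_{k-1,k}W_{k-1}$ with the same $A_{k-1,k}$, independent of $\mathcal F_{k-1}$, they evolve by $q_1$ exactly as $\Gamma_k$ does. By Lemma B there is a finite $\mathcal F_{-\infty}$-measurable $\gamma$ with
$$E[M_k^xW_k^{x'}|\mathcal F_{-\infty}]=\gamma\,a(x,x')\qquad\text{for all }k,x,x'.\tag{12}$$

**Step 4: $\alpha=Z^2$ and $\gamma=Z$.** So far $Z,\alpha,\gamma$ are unrelated. We relate them by averaging over a large region at a very early time, in two ways. Let $\mathbb 1_R=1_{\{\beta\le R\}}$, which is $\mathcal F_{-\infty}$-measurable. By (9), $\mathbb 1_RM_0^0\in L^2$. Since $E[M_0^0|\mathcal F_{-n}]=P_nM_{-n}(0)$, Lévy's theorem gives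
$$\mathbb 1_RP_nM_{-n}(0)=E[\mathbb 1_RM_0^0|\mathcal F_{-n}]\to\mathbb 1_RZ\quad\text{in }L^2 .$$
Likewise $P_nW_{-n}(0)=E[W_0^0|\mathcal F_{-n}]\to E[W_0^0|\mathcal F_{-\infty}]=1$ in $L^2$, by independence. On the other hand, (10) and (12) give
$$E[(P_nM_{-n}(0))^2|\mathcal F_{-\infty}]=\alpha\rho_n,\quad E[P_nM_{-n}(0)\,P_nW_{-n}(0)|\mathcal F_{-\infty}]=\gamma\rho_n,\quad\rho_n=\sum_{y,y'}p_n(y)p_n(y')a(y-y').$$
Because $|a-1|\le1$ and $a(z)=1$ for $|z|_1\ge2$, we have $|\rho_n-1|\le(2d+1)\sup_zp_n(z)\to0$. Multiply the two identities by $\mathbb 1_R$. The products $(\mathbb 1_RP_nM_{-n}(0))^2$ and $\mathbb 1_RP_nM_{-n}(0)P_nW_{-n}(0)$ converge in $L^1$ to $\mathbb 1_RZ^2$ and $\mathbb 1_RZ$, which are $\mathcal F_{-\infty}$-measurable, and conditional expectation is an $L^1$-contraction. So $\mathbb 1_R\alpha=\mathbb 1_RZ^2$ and $\mathbb 1_R\gamma=\mathbb 1_RZ$. Let $R\to\infty$ and use (8).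

**Step 5: $M_0=ZW_0$.** By (10), (11), (12), Step 4 and the independence of $W$ from $\mathcal F_{-\infty}$,
$$E[(M_0^x-ZW_0^x)^2|\mathcal F_{-\infty}]=a(0)\,(\alpha-2Z\gamma+Z^2)=0 .$$
So $M_0=ZW_0$ almost surely, with $Z$ independent of $W_0$. With $\mu=\mathrm{law}(Z)$ this says $\nu=\int\mathrm{law}(cW_0)\,\mu(dc)$.

**Step 6: the law of $W_0$ is $Q_\infty$.** The law of $W_0$ does not depend on $\nu$, so we may identify it by taking $\nu=Q_\infty$, which has mean $1$ and so satisfies (8). Then $1=EM_0^x=EZ\cdot EW_0^x=EZ$ and $2=E_{Q_\infty}(M_0^x)^2=EZ^2\cdot2$. Hence $\mathrm{Var}\,Z=0$, $Z=1$ a.s., and $\mathrm{law}(W_0)=Q_\infty$. Therefore $\mathrm{law}(cW_0)=Q_\infty^{(c)}$ for $c\ge0$, and for general $\nu$ satisfying (8), $\nu=\int Q_\infty^{(c)}\mu(dc)$. If $\nu$ has mean $1$, then $1=EZ\cdot EW_0^x=\int c\,\mu(dc)$. This proves Theorem 1, for every $d\ge1$. $\blacksquare$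

## 9. A criterion without moments, and uniqueness of the mixing measure

The proof used the mean only through (8). This gives a characterization of all mixtures, in terms of the averages $B_n$ of Section 8.

**Theorem 2.** A stationary distribution $\nu$ is of the form $\int Q_\infty^{(c)}\mu(dc)$, with $\mu$ a probability measure on $[0,\infty)$, if and only if
$$\lim_{R\to\infty}\liminf_{n\to\infty}\nu(B_n>R)=0.\tag{T}$$
The measure $\mu$ is unique. Condition (T) holds whenever $E_\nu M_0^x<\infty$ for a single $x$. In particular, $\mu\mapsto\int Q_\infty^{(c)}\mu(dc)$ is an affine bijection from probability measures with $\int c\,d\mu=1$ onto stationary distributions of mean mass $1$, and $Q_\infty$ is not a nontrivial convex combination of stationary distributions.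

**Step 1: (T) implies that $\nu$ is a mixture.** In the two-sided process $M_{-n}\sim\nu$, and $\beta>R$ implies $B_n(M_{-n})>R$ for all large $n$. By Fatou, $P(\beta>R)\le\liminf_n\nu(B_n>R)\to0$ as $R\to\infty$. So (8) holds, and Section 8 applies.

**Step 2: a mixture satisfies (T).** Let $M_0=ZW_0$ with $Z\sim\mu$ independent of $W_0\sim Q_\infty$. Then $B_n(M_0)=ZB_n(W_0)$ and $EB_n(W_0)\le4^d$, so by Markov's inequality
$$\nu(B_n>R)\le P(Z>\sqrt R)+P(B_n(W_0)>\sqrt R)\le P(Z>\sqrt R)+4^d/\sqrt R ,$$
which tends to $0$ as $R\to\infty$, uniformly in $n$.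

**Step 3: a finite mean at one vertex suffices.** By stationarity and (2), $EM_0^x=EM_1^x=\sum_yp_1(x-y)EM_0^y$, and $p_1>0$ everywhere. So $EM_0^y<\infty$ for all $y$; by the known facts the mean is a constant $c$. Then $EB_n\le4^dc$, and (T) follows from Markov's inequality.

**Step 4: $\mu$ is unique.** We recover $\mu$ from box averages. Let $S_\ell(m)$ be the average of $m$ over $\{-\ell,\dots,\ell\}^d$. Under $Q_\infty$ its mean is $1$, and, as covariances at distinct vertices are at most $0$, its variance is at most $(2\ell+1)^{-d}$. So $S_\ell(W_0)\to1$ in $L^2$, and $S_\ell(ZW_0)=ZS_\ell(W_0)\to Z$ in probability. The box averages under $\int Q_\infty^{(c)}\mu(dc)$ therefore converge in law to $\mu$.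

**Step 5: bijection and extremality.** The map is affine; it takes values in the stationary distributions of mean mass $1$ by the known facts, it is onto by Theorem 1, and it is injective by Step 4. Finally let $Q_\infty=p\nu_1+(1-p)\nu_2$ with $0<p<1$ and $\nu_i$ stationary. Each $\nu_i$ has finite means, so by Steps 3 and 1 $\nu_i=\int Q^{(c)}_\infty\mu_i(dc)$. By Step 4, $p\mu_1+(1-p)\mu_2=\delta_1$, so $\mu_1=\mu_2=\delta_1$ and $\nu_1=\nu_2=Q_\infty$. $\blacksquare$

## 10. Convergence from bounded and uniformly integrable initial states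

**Theorem 3.** Let $P_t$ be the semigroup of rate-1 simple random walk. For all $K<\infty$ and $x\in\mathbb{Z}^d$,
$$\lim_{t\to\infty}\ \sup_{m\in[0,K]^{\mathbb{Z}^d}}E\big|(A_{0,t}m)(x)-P_tm(0)\,(A_{0,t}1)(x)\big|^2=0 .$$
Consequently, if $\sup_yE(M_0^y-K)^+\to0$ as $K\to\infty$, then $\mathcal M_t$ converges in law (product topology) iff $P_tM_0(0)$ converges in law. If $\mu$ is the limit law of the latter, then $\mathcal M_t\Rightarrow\int Q^{(c)}_\infty\mu(dc)$.

As an example, start with mass $1$ at vertices of even coordinate sum and $0$ elsewhere. The function $x\mapsto(-1)^{x_1+\dots+x_d}$ is an eigenfunction of $L$ with eigenvalue $-2$, so $P_tM_0(0)=\frac12+\frac12e^{-2t}\to\frac12$, and the theorem gives $\mathcal M_t\Rightarrow Q_\infty^{(1/2)}$.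

**Step 1: limits of moments along a bad sequence.** We argue by contradiction and let Lemma B act on subsequential limits. Write $X_t^m=A_{0,t}m$. Suppose the first claim fails for some $K$ and $x$; enlarging $K$, we may take $K\ge1$. There are $t_j\to\infty$ and $m_j\in[0,K]^{\mathbb{Z}^d}$ along which the expectation stays at least $\epsilon>0$. For $k\in\mathbb{Z}$ with $k>-t_j$ put
$$\Gamma_k^j(u,u')=E\big[X_{t_j+k}^{m_j}(u)X_{t_j+k}^{m_j}(u')\big],\quad\Xi_k^j(u,u')=E\big[X_{t_j+k}^{m_j}(u)X_{t_j+k}^1(u')\big],\quad f_k^j=P_{t_j+k}m_j .$$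
By (4) these are bounded by $4K^2$. By a diagonal argument, pass to a subsequence along which they converge for all $k,u,u'$. By dominated convergence (recall $\sum_{s'}q_1(s',s)\le4$) the limits satisfy the evolution equations of Section 8, Step 2, for all $k\in\mathbb{Z}$. By Lemma B the limits are $\Gamma_k=\alpha a$, $\Xi_k=\gamma a$, $f_k=c$, with numbers $\alpha,\gamma,c$. By (5), $E[X_{t_j+k}^1(u)X_{t_j+k}^1(u')]\to a(u,u')$.

**Step 2: the smoothed process has small variance.** This replaces the reverse martingale of Section 8. Let $n\in\mathbb{N}$ and $m\in[0,K]^{\mathbb{Z}^d}$. Multiply (6) at time $t-n$ by $m(y)m(y')$, sum over $y,y'$, and then sum against $p_n(x)p_n(x')$; all sums converge absolutely, since $\sum_x|Lp_r(x)|\le2$ and $E[X_s^m(z)^2]\le4K^2$. As $\sum_xp_n(x)Lp_r(x-z)=Lp_{r+n}(z)$ and $E\,P_nX_{t-n}^m(0)=P_tm(0)$,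
$$\mathrm{Var}\big(P_nX_{t-n}^m(0)\big)=\int_0^{t-n}\sum_zE[X_s^m(z)^2]\,(Lp_{t-s}(z))^2ds\le4K^2\epsilon_n,\qquad\epsilon_n=\int_n^\infty\sum_z(Lp_r(z))^2dr .$$
By Parseval, $\int_0^\infty\sum_z(Lp_r(z))^2dr=\int\psi^2\frac1{2\psi}\frac{dk}{(2\pi)^d}=\frac12<\infty$, so $\epsilon_n\to0$.

**Step 3: the contradiction.** We have $E\,P_nX^{m_j}_{t_j-n}(0)=P_{t_j}m_j(0)\to c$ and $E\,P_nX^1_{t_j-n}(0)=1$. By dominated convergence $E(P_nX^{m_j}_{t_j-n}(0))^2\to\alpha\rho_n$ and $E[P_nX^{m_j}_{t_j-n}(0)P_nX^1_{t_j-n}(0)]\to\gamma\rho_n$, with $\rho_n$ from Section 8, Step 4. Step 2, with Cauchy–Schwarz for the covariance (its absolute value is at most $(4K^2\epsilon_n\cdot4\epsilon_n)^{1/2}=4K\epsilon_n\le4K^2\epsilon_n$), gives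
$$|\alpha\rho_n-c^2|\le4K^2\epsilon_n,\qquad|\gamma\rho_n-c|\le4K^2\epsilon_n .$$
Let $n\to\infty$: $\alpha=c^2$ and $\gamma=c$. Expanding the square,
$$E\big|X^{m_j}_{t_j}(x)-P_{t_j}m_j(0)X^1_{t_j}(x)\big|^2\to a(0)\,(c^2-2c\cdot c+c^2)=0 ,$$
which contradicts the choice of $t_j,m_j$. The first claim is proved.

**Step 4: from bounded to uniformly integrable initial states.** Let $\delta_K=\sup_yE(M_0^y-K)^+\to0$, so that $\sup_yEM_0^y<\infty$, and let $Z_t=P_tM_0(0)$. We show
$$E|M_t^x-Z_tX_t^1(x)|\to0\qquad\text{for each }x.\tag{13}$$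
Replace $M_0$ by $M_0\wedge K$ (coordinatewise). Since $EA_{0,t}(y,x)=p_t(x-y)$ and $M_0$ is independent of $N$, this changes $M_t^x$ by at most $\delta_K$ in $L^1$. It changes $Z_t$ by at most $\delta_K$ in $L^1$, and $X_t^1(x)$ is independent of $M_0$ with mean $1$, so it changes $Z_tX_t^1(x)$ by at most $\delta_K$ in $L^1$. For the truncated configuration, the first part of the theorem, applied conditionally on $M_0$, shows that the difference tends to $0$ in $L^2$. So the $\limsup$ in (13) is at most $2\delta_K$ for every large $K$, hence $0$.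

**Step 5: the reference factor converges.** The configuration $X_t^1$ has the law of $A_{-t,0}1$. The martingale argument of Section 8, Step 3, applies along any increasing real sequence $t\uparrow\infty$ and gives coordinatewise $L^2$ limits; interleaving two sequences shows that the limit does not depend on the sequence. Along the integers it is $W_0\sim Q_\infty$. So $X_t^1\Rightarrow Q_\infty$. Moreover $Z_t$, a function of $M_0$, is independent of $X_t^1$, a function of $N$.

**Step 6: equivalence of the two convergences.** If $Z_t\Rightarrow\mu$, then $(Z_t,X_t^1)\Rightarrow\mu\otimes Q_\infty$, so $Z_tX_t^1\Rightarrow\int Q_\infty^{(c)}\mu(dc)$, and by (13) $\mathcal M_t\Rightarrow\int Q_\infty^{(c)}\mu(dc)$. Conversely, suppose $\mathcal M_t$ converges in law to $\rho$. Since $EZ_t\le\sup_yEM_0^y$, the family $(Z_t)$ is tight. By the direct implication along subsequences, each subsequential limit law $\mu'$ of $Z_t$ satisfies $\rho=\int Q_\infty^{(c)}\mu'(dc)$. The mixing measure is unique by Theorem 2, so all subsequential limits agree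 and $Z_t$ converges in law. $\blacksquare$
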